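\title{$\mathrm{RCD}(K,\infty)$-spaces are universally infinitesimally Hilbertian}

\begin{abstract}
We prove that if $(X,d,m)$ is an $\mathrm{RCD}(K,\infty)$-space, then the Sobolev space $W^{1,2}(X,\mu)$ is a Hilbert space for every Radon measure $\mu$ on $X$ that is finite on bounded sets, however singular $\mu$ is with respect to $m$. Averaging $|D\varphi|_m^2$ against the heat kernel gives, at every point of $X$, a quadratic form on Lipschitz functions, and the gradient estimate for the heat flow compares this form with the slope of $P_t\varphi$ up to a factor $e^{-2Kt}$. We isolate this mechanism as a criterion on metric spaces and prove it twice, once from the density in energy of Lipschitz functions and once by Wasserstein duality. We also identify the Cheeger energy of $\mu$ as a $\Gamma$-limit of explicit quadratic forms, and we show that full support of $m$ and the constant in the criterion cannot be relaxed.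
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Sobolev spaces and the parallelogram law}

All metric spaces $(X,d)$ in this paper are complete and separable, and $B_r(x)$ is the open ball. Let $\mu$ be a Radon measure on $X$ that is finite on bounded sets. (On a complete separable space every Borel measure that is finite on bounded sets is Radon.) We recall the Sobolev space $W^{1,2}(X,\mu)$ of \cite{AGSI,AGSD}.

A curve $\gamma\in C([0,1];X)$ is of class $AC^2$ if $d(\gamma_r,\gamma_s)\le\int_r^s a$ for some $a\in L^2(0,1)$ and all $r\le s$. Its metric speed $|\dot\gamma_r|=\lim_{h\to0}d(\gamma_{r+h},\gamma_r)/|h|$ then exists for a.e.\ $r$. Put $e_r(\gamma)=\gamma_r$. A \emph{test plan} for $\mu$ is a Borel probability $\eta$ on $C([0,1];X)$, concentrated on $AC^2$ curves, such that $\iint_0^1|\dot\gamma_r|^2\,dr\,d\eta<\infty$ and $(e_r)_\#\eta\le C\mu$ for all $r$ and some constant $C$. A function $0\le G\in L^2(\mu)$ is a \emph{$2$-weak upper gradient} of $f\in L^2(\mu)$ if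
\begin{equation}\label{eq:wug}
\int|f(\gamma_1)-f(\gamma_0)|\,d\eta\le\iint_0^1G(\gamma_r)|\dot\gamma_r|\,dr\,d\eta\qquad\text{for all test plans }\eta .
\end{equation}
Both sides are unchanged when $f$ and $G$ are modified on a $\mu$-null set, because $(e_r)_\#\eta\ll\mu$. The space $W^{1,2}(X,\mu)$ consists of the $f\in L^2(\mu)$ that have such a $G$. Among these $G$ there is one that is smallest $\mu$-a.e., written $|Df|$ or $|Df|_\mu$. The \emph{Cheeger energy} is $\mathrm{Ch}_\mu(f)=\frac12\int|Df|^2\,d\mu$, with $\mathrm{Ch}_\mu=+\infty$ outside $W^{1,2}(X,\mu)$, and the norm is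
\[
\|f\|_{W^{1,2}}^2=\|f\|^2_{L^2(\mu)}+\||Df|\|_{L^2(\mu)}^2=\|f\|^2_{L^2(\mu)}+2\,\mathrm{Ch}_\mu(f).
\]
This is always a Banach space. It is a Hilbert space exactly when $\mathrm{Ch}_\mu$ satisfies the parallelogram identity on $W^{1,2}(X,\mu)$, and then $(X,\mu)$ is called \emph{infinitesimally Hilbertian}.

The condition separates Euclidean from non-Euclidean infinitesimal geometry. In $(\mathbb R^k,\|\cdot\|)$ with Lebesgue measure on a ball, a linear functional $\xi$ has $|D\xi|=\|\xi\|_*$, so the Sobolev space can be Hilbert only if the norm is Euclidean (Lemma~\ref{lem:linear}). But $|Df|_\mu$ records only the directions in which $\mu$ lets curves move. For $\mu=\delta_{x_0}$ every test plan is concentrated on the constant curve, and $|Df|=0$. For length measure on a coordinate axis of $(\mathbb R^2,\|\cdot\|_\infty)$ one gets the Hilbert space $W^{1,2}(\mathbb R)$, although the plane is not Euclidean. To obtain a property of the metric alone one asks for all measures at once: $X$ is \emph{universally infinitesimally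 Hilbertian} if $W^{1,2}(X,\mu)$ is a Hilbert space for every Radon measure $\mu$ on $X$ that is finite on bounded sets.

\subsection{RCD-spaces}

For Borel probabilities $\nu_0,\nu_1$ on $X$ let $W_2^2(\nu_0,\nu_1)\in[0,\infty]$ be the infimum of $\int d^2(x,y)\,d\pi$ over all couplings $\pi$ of $\nu_0$ and $\nu_1$. It is the square of a distance on the set $\mathcal P_2(X)$ of probabilities with finite second moment. The relative entropy is $\mathrm{Ent}_m(\nu)=\int\rho\log\rho\,dm$ if $\nu=\rho m$, and $+\infty$ otherwise.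

\begin{definition}\label{def:rcd}
Let $K\in\mathbb R$. An \emph{$\mathrm{RCD}(K,\infty)$-space} is a triple $(X,d,m)$ such that
\begin{itemize}
\item[(a)] $(X,d)$ is complete and separable;
\item[(b)] $m$ is a nonnegative Borel measure with $\operatorname{supp}m=X$, and $m(B_r(x_0))\le Ce^{cr^2}$ for some $x_0\in X$, some $C,c>0$ and all $r>0$; in particular $m$ is finite on bounded sets;
\item[(c)] the condition $\mathrm{CD}(K,\infty)$ of Lott--Villani and Sturm holds: any two $\nu_0,\nu_1\in\mathcal P_2(X)$ of finite entropy are joined by some $W_2$-geodesic $(\nu_s)_{s\in[0,1]}$ with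
\[
\mathrm{Ent}_m(\nu_s)\le(1-s)\,\mathrm{Ent}_m(\nu_0)+s\,\mathrm{Ent}_m(\nu_1)-\tfrac K2s(1-s)W_2^2(\nu_0,\nu_1);
\]
\item[(d)] $(X,m)$ is infinitesimally Hilbertian.
\end{itemize}
\end{definition}

Condition (d) concerns the reference measure only. The question, posed in \cite{NPS}, is whether the curvature bound spreads it to all measures:

\begin{quote}
\emph{Is every $\mathrm{RCD}(K,\infty)$-space universally infinitesimally Hilbertian?}
\end{quote}

There are reasons to expect yes. Finite-dimensional RCD-spaces with full support are known to have this property, and so are Alexandrov spaces, possibly of infinite dimension. If $cm\le\mu\le Cm$ with $c>0$, then $\mu$ and $m$ have the same test plans, hence the same gradients, and $|D\cdot|^2_m$ satisfies the parallelogram identity $m$-a.e.\ (fact (R5) in Section~\ref{sec:heat}). There are also reasons for caution. An identity that holds $m$-a.e.\ says nothing directly about a measure concentrated on an $m$-null set. And splitting, the property that every geodesic line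 splits off a factor $\mathbb R$ isometrically, fails for general $\mathrm{RCD}(0,\infty)$-spaces, so Euclidean structure cannot be extracted from lines in this generality. The answer is nevertheless yes, by an argument that uses none of the known cases.

\begin{theorem}\label{thm:main}
Let $K\in\mathbb R$, let $(X,d,m)$ be an $\mathrm{RCD}(K,\infty)$-space (so $\operatorname{supp}m=X$), and let $\mu$ be a Radon measure on $X$ that is finite on bounded sets. Then $W^{1,2}(X,\mu)$ is a Hilbert space.
\end{theorem}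

\subsection{A criterion on metric spaces}

An object defined $m$-a.e.\ becomes defined at every point $x$ once it is averaged against a probability $\kappa_x\ll m$ concentrated near $x$. The following criterion lists what these averages must satisfy; neither $m$ nor curvature appears in it.

Let $V$ be the vector space of Lipschitz functions on $X$ with bounded support. The \emph{slope} of $u\colon X\to\mathbb R$ is
\[
\operatorname{lip}u(x)=\limsup_{y\to x}\frac{|u(y)-u(x)|}{d(x,y)},
\]
with the value $0$ at isolated points. A family $(\kappa_x)_{x\in X}$ of Borel probabilities is \emph{Borel} if $x\mapsto\kappa_x(A)$ is Borel for every Borel set $A$. For bounded Borel $u$ and a finite signed measure $\nu$ we write $\kappa u(x)=\int u\,d\kappa_x$ and $\kappa\nu=\int\kappa_x\,d\nu(x)$, so that $\int u\,d(\kappa\nu)=\int\kappa u\,d\nu$. A nonnegative quadratic form on $V$ is a function $q(\varphi)=q(\varphi,\varphi)\ge0$ given by a symmetric bilinear form $q(\cdot,\cdot)$. A functional $E\colon L^2(\mu)\to[0,\infty]$ is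 called a \emph{quadratic form} if $E(0)=0$, $E(af)=a^2E(f)$ for $a\ne0$, and $E(f+g)+E(f-g)=2E(f)+2E(g)$ for all $f,g$.

\begin{theorem}\label{thm:crit}
Let $(X,d)$ be complete and separable. Suppose that for each $n\in\mathbb N$ there are a Borel family of probabilities $(\kappa^n_x)_{x\in X}$, nonnegative quadratic forms $q^n_x$ on $V$ $(x\in X)$ with $x\mapsto q^n_x(\varphi,\psi)$ Borel for all $\varphi,\psi\in V$, and constants $\Lambda_n\ge0$, such that for all $\varphi\in V$ and $x\in X$:
\begin{itemize}
\item[(H1)] $\kappa^n\varphi(x)\to\varphi(x)$ as $n\to\infty$;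
\item[(H2)] $q^n_x(\varphi)\le\int(\operatorname{lip}\varphi)^2\,d\kappa^n_x$;
\item[(H3)] $\kappa^n\varphi$ is Lipschitz and $\operatorname{lip}(\kappa^n\varphi)(x)^2\le\Lambda_n\,q^n_x(\varphi)$.
\end{itemize}
\begin{itemize}
\item[(i)] If $\limsup_n\Lambda_n\le1$, then $X$ is universally infinitesimally Hilbertian.
\item[(ii)] If $\limsup_n\Lambda_n\le C<\infty$ with $C>0$, then for every $\mu\in\mathcal P_2(X)$ there is a lower semicontinuous quadratic form $E\colon L^2(\mu)\to[0,\infty]$ with $E\le\mathrm{Ch}_\mu\le C\,E$.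
\end{itemize}
\end{theorem}

Replacing $\Lambda_n$ by $\Lambda_n+\frac1n$ preserves the hypotheses, so we always assume $\Lambda_n>0$. In an RCD-space, $\kappa^n_x$ will be the heat kernel at a time $t_n\downarrow0$, $q^n_x(\varphi)$ the average of $|D\varphi|_m^2$ against it, and $\Lambda_n=e^{-2Kt_n}$.

After the basic calculus in Section~\ref{sec:calc}, Section~\ref{sec:model} shows the mechanism in normed spaces. Sections~\ref{sec:crit} and~\ref{sec:heat} prove Theorem~\ref{thm:crit}(i) and Theorem~\ref{thm:main}. Section~\ref{sec:forms} builds quadratic forms that approximate $\mathrm{Ch}_\mu$ and proves part (ii). Section~\ref{sec:dual} gives a second proof of the approximation, and hence of both theorems, that avoids the density in energy of Lipschitz functions. Section~\ref{sec:cons} treats closed subsets, normed spaces inside RCD-spaces, and the support of $m$.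

\section{Sobolev calculus and the parallelogram inequality}\label{sec:calc}

We use the following properties, valid for every Radon measure $\mu$ finite on bounded sets; see \cite{AGSI,AGSD}. Let $T_N(r)=\max(-N,\min(r,N))$ and $f,g\in W^{1,2}(X,\mu)$.
\begin{itemize}
\item[(S1)] $|D(af)|=|a||Df|$ for $a\in\mathbb R$, and $|D(f+g)|\le|Df|+|Dg|$ a.e.
\item[(S2)] $\mathrm{Ch}_\mu$ is lower semicontinuous on $L^2(\mu)$.
\item[(S3)] $\mathrm{Ch}_\mu(T_N\circ f)\le\mathrm{Ch}_\mu(f)$, and $|D|f||\le|Df|$ a.e.
\item[(S4)] (Locality) $|Df|=|Dg|$ a.e.\ on $\{f=g\}$. Hence $|D\min(f,g)|\le\max(|Df|,|Dg|)$ a.e., because $\min(f,g)=\frac12(f+g-|f-g|)$ lies in $W^{1,2}(X,\mu)$ and equals $f$ or $g$ at each point.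
\item[(S5)] If $u\in L^2(\mu)$ is Lipschitz and $\operatorname{lip}u\in L^2(\mu)$, then $u\in W^{1,2}(X,\mu)$ and $|Du|\le\operatorname{lip}u$ a.e.
\end{itemize}
The slope of a Lipschitz function is Borel: the function $x\mapsto\sup\{|u(y)-u(x)|/d(x,y):0<d(x,y)<r\}$ is lower semicontinuous and decreases to $\operatorname{lip}u$ as $r\downarrow0$. For $\varphi\in V$ the slope is bounded and vanishes on the open complement of $\operatorname{supp}\varphi$, so $V\subset W^{1,2}(X,\mu)$ by (S5).

Averaging and passing to limits yield inequalities, not identities. The next lemma says that one inequality is enough.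

\begin{lemma}\label{lem:par}
Let $E\colon L^2(\mu)\to[0,\infty]$ satisfy $E(0)=0$, $E(af)=a^2E(f)$ for $a\neq0$, and
\begin{equation}\label{eq:par}
E(f+g)+E(f-g)\le2E(f)+2E(g)\qquad\text{for all }f,g .
\end{equation}
Then $E$ is a quadratic form. If $E$ is lower semicontinuous, it is convex.
\end{lemma}

\begin{proof}
Applying \eqref{eq:par} to the pair $f+g$, $f-g$ gives $4E(f)+4E(g)\le2E(f+g)+2E(f-g)$, the reverse inequality. Next, $E(\frac{f+g}2)=\frac14E(f+g)\le\frac12E(f)+\frac12E(g)$. By induction $E((1-s)f+sg)\le(1-s)E(f)+sE(g)$ for dyadic $s\in(0,1)$, and lower semicontinuity extends this to all $s\in(0,1)$.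
\end{proof}

So a lower semicontinuous quadratic form $E$ has a linear domain $\{E<\infty\}$, on which $E^{1/2}$ is a seminorm satisfying the parallelogram law and therefore comes from a symmetric bilinear form. In Theorem~\ref{thm:crit}(ii), $(\|f\|_{L^2}^2+2E(f))^{1/2}$ is thus an equivalent Hilbert norm on $W^{1,2}(X,\mu)$.

\section{The model case: normed spaces}\label{sec:model}

Let $\|\cdot\|$ be a norm on $\mathbb R^k$, $\|\xi\|_*=\max\{\langle\xi,w\rangle:\|w\|=1\}$ the dual norm, and $|\cdot|$ the standard Euclidean norm. We call $\|\cdot\|$ Euclidean if it is induced by an inner product.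

\begin{lemma}\label{lem:linear}
Let $B\subset\mathbb R^k$ be a closed Euclidean ball of positive radius, $Z\supset B$ a closed set with the distance induced by $\|\cdot\|$, and $\mu$ the Lebesgue measure $\mathcal L^k$ restricted to $B$. For $f_\xi=\langle\xi,\cdot\rangle$ we have $|Df_\xi|_\mu=\|\xi\|_*$ $\mu$-a.e. Consequently, if $W^{1,2}(Z,\mu)$ is a Hilbert space, then $\|\cdot\|$ is Euclidean.
\end{lemma}

\begin{proof}
Put $G=|Df_\xi|_\mu$. By (S5), $G\le\operatorname{lip}f_\xi\le\|\xi\|_*$ a.e. Choose $w$ with $\|w\|=1$ and $\langle\xi,w\rangle=\|\xi\|_*$. Let $D$ be an open Euclidean ball whose closure lies in the interior of $B$, and let $\delta>0$ be so small that $D+s\delta w\subset B$ for $s\in[0,1]$. Let $\eta$ be the law of the curve $s\mapsto x+s\delta w$ with $x$ uniformly distributed in $D$. These curves have speed $\delta$, and $(e_s)_\#\eta$ is the uniform distribution on $D+s\delta w$, which is at most $\mathcal L^k(D)^{-1}\mu$. So $\eta$ is a test plan, and \eqref{eq:wug} divided by $\delta$ reads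
\[
\|\xi\|_*\le\frac1{\mathcal L^k(D)}\int_0^1\!\!\int_DG(x+s\delta w)\,dx\,ds .
\]
As $\delta\downarrow0$ the right side tends to the mean of $G$ over $D$, by continuity of translations in $L^1$. Since $G\le\|\xi\|_*$, this forces $G=\|\xi\|_*$ a.e.\ on $D$, and countably many such $D$ cover $B$ up to its boundary, a null set. Thus $\mathrm{Ch}_\mu(f_\xi)=\frac12\mathcal L^k(B)\|\xi\|_*^2$. If $\mathrm{Ch}_\mu$ satisfies the parallelogram identity, so does $\|\cdot\|_*^2$; then $\|\cdot\|_*$ is Euclidean, and so is its dual norm $\|\cdot\|$.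
\end{proof}

For an arbitrary $\mu$ the only a priori upper bound for $|D\varphi|_\mu$ is the slope. One would like to prove \eqref{eq:par} for $\mathrm{Ch}_\mu$ from a pointwise inequality for slopes. That inequality is false already on the line, and averaging restores it.

\begin{example}[A corner]\label{ex:corner}
Let $X=\mathbb R$, let $\mu$ be a probability on $[-1,1]$, and let $\varphi,\psi\in V$ with $\varphi(x)=x$ and $\psi(x)=|x|$ on $[-3,3]$. There $\varphi+\psi=2\max(x,0)$ and $\varphi-\psi=2\min(x,0)$, and $\operatorname{lip}\varphi=\operatorname{lip}\psi=1$ on $(-3,3)$. For $0<|x|<3$ we have $\operatorname{lip}(\varphi+\psi)^2+\operatorname{lip}(\varphi-\psi)^2=4+0=2+2$. At $x=0$ both slopes equal $2$, and $4+4>2+2$: the slope of $\varphi+\psi$ is realized to the right of $0$ and that of $\varphi-\psi$ to the left. If $\mu$ has an atom at $0$, the inequality fails after integration as well.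

Now let $\kappa_x$ be uniform on $(x-r,x+r)$ with $r\le1$. Then $\kappa u$ is $C^1$ for Lipschitz $u$, and $(\kappa u)'(x)$ is the mean of $u'$ over this interval. For $x\in[-1,1]$ let $s\in[0,1]$ be the fraction of the interval on which $y>0$. Then $(\kappa(\varphi+\psi))'(x)=2s$ and $(\kappa(\varphi-\psi))'(x)=2(1-s)$, and
\[
(2s)^2+(2(1-s))^2\ \le\ 4s+4(1-s)\ =\ 4 .
\]
The middle terms are the means of $((\varphi\pm\psi)')^2$, the inequality is Jensen's, and the equality is the parallelogram identity for derivatives, which holds Lebesgue-a.e.\ and hence after averaging at \emph{every} $x$. By (S5), $\mathrm{Ch}_\mu(\kappa(\varphi+\psi))+\mathrm{Ch}_\mu(\kappa(\varphi-\psi))\le2$. As $r\downarrow0$, $\kappa(\varphi\pm\psi)\to\varphi\pm\psi$ uniformly, and (S2) gives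
\[
\mathrm{Ch}_\mu(\varphi+\psi)+\mathrm{Ch}_\mu(\varphi-\psi)\le2=\int(\operatorname{lip}\varphi)^2\,d\mu+\int(\operatorname{lip}\psi)^2\,d\mu .
\]
This is the inequality on which the proof of Theorem~\ref{thm:crit}(i) rests.
\end{example}

\begin{example}[Averaging in a normed space]\label{ex:average}
Let $X=(\mathbb R^k,\|\cdot\|)$ with $|\xi|^2\le\|\xi\|_*^2\le C|\xi|^2$. Let $\kappa^n_x$ be uniform on the Euclidean ball of radius $1/n$ about $x$, and put $q^n_x(\varphi,\psi)=\int\langle\nabla\varphi,\nabla\psi\rangle\,d\kappa^n_x$. This is defined by Rademacher's theorem and is continuous in $x$, being the convolution of an $L^\infty$ function with an $L^1$ function. (H1) holds by continuity of $\varphi$. At a point of differentiability $\operatorname{lip}\varphi=\|\nabla\varphi\|_*\ge|\nabla\varphi|$, which gives (H2). From $\kappa^n\varphi(x+v)=\int\varphi(y+v)\,d\kappa^n_x(y)$ we see that $\kappa^n\varphi$ is Lipschitz and, by dominated convergence for difference quotients, that its partial derivatives are the continuous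 functions $\kappa^n\partial_i\varphi$. So $\kappa^n\varphi$ is $C^1$, and Jensen's inequality gives
\[
\operatorname{lip}(\kappa^n\varphi)(x)^2=\|\kappa^n\nabla\varphi(x)\|_*^2\le C|\kappa^n\nabla\varphi(x)|^2\le C\,q^n_x(\varphi).
\]
Thus (H1)--(H3) hold with $\Lambda_n=C$. For $C=1$, Theorem~\ref{thm:crit}(i) shows that Euclidean space is universally infinitesimally Hilbertian. The outer inequality $\operatorname{lip}(\kappa^n\varphi)^2\le\kappa^n((\operatorname{lip}\varphi)^2)$ holds for every norm, by Jensen's inequality for $\|\cdot\|_*^2$. The content of (H2) and (H3) is that a \emph{quadratic} quantity fits in between.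
\end{example}

\begin{proposition}\label{prop:sharp}
The constant $1$ in Theorem~\ref{thm:crit}(i) is sharp: for every $C>1$ there is a space that satisfies (H1)--(H3) with $\Lambda_n=C$ and is not universally infinitesimally Hilbertian.
\end{proposition}

\begin{proof}
Choose $p\in(1,2)$ with $2^{2/p-1}\le C$, and let $\|\cdot\|$ be the norm on $\mathbb R^2$ whose dual is the $\ell^p$ norm. Then $|\xi|\le\|\xi\|_*\le2^{1/p-1/2}|\xi|$, so Example~\ref{ex:average} applies with $\Lambda_n=C$. For the coordinate vectors the parallelogram identity would read $2\cdot2^{2/p}=4$, which fails. So the norm is not Euclidean, and Lemma~\ref{lem:linear} with $Z=\mathbb R^2$ provides a measure whose Sobolev space is not Hilbert.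
\end{proof}

\section{Proof of the criterion when the constants tend to one}\label{sec:crit}

\subsection{Reduction to probability measures}

The functions $\kappa^n\varphi$ are bounded and Lipschitz, but their support need not be bounded, so they need not lie in $L^2(\mu)$ when $\mu$ is infinite. We first remove this obstacle by a weight that does not change gradients.

\begin{lemma}\label{lem:reduction}
Suppose that $\mathrm{Ch}_\nu$ satisfies the parallelogram identity on $W^{1,2}(X,\nu)$ for every $\nu\in\mathcal P_2(X)$. Then $X$ is universally infinitesimally Hilbertian.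
\end{lemma}

\begin{proof}
Let $\mu\ne0$ be Radon and finite on bounded sets. Fix $x_0$ and write $B_j=B_j(x_0)$. For $l\in\mathbb N$ so large that $\mu(B_l)>0$, let $\theta_l=1$ on $B_l$ and
\[
\theta_l=2^{-j}\big(1+(j+1)^2\big)^{-1}\big(1+\mu(B_{j+1})\big)^{-1}\quad\text{on }B_{j+1}\setminus B_j,\ j\ge l .
\]
Then $0<\theta_l\le1$, $\theta_l\to1$ pointwise, and $\theta_l$ is bounded below by a positive constant on each bounded set. The shell $B_{j+1}\setminus B_j$ contributes at most $2^{-j}$ to $\int(1+d^2(\cdot,x_0))\theta_l\,d\mu$, so $\theta_l\mu$ is finite with finite second moment.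

Fix $l$, write $\theta=\theta_l$, and let $f\in W^{1,2}(X,\mu)$. We claim that $f\in W^{1,2}(X,\theta\mu)$ and $|Df|_{\theta\mu}=|Df|_\mu$ a.e.; the two measures have the same null sets. Since $\theta\le1$, test plans for $\theta\mu$ are test plans for $\mu$. So $|Df|_\mu$ is a $2$-weak upper gradient of $f$ for $\theta\mu$, and $G:=|Df|_{\theta\mu}\le|Df|_\mu$; in particular $G\in L^2(\mu)$. Conversely, let $\eta$ be a test plan for $\mu$ and let $\mathcal C_R$ be the closed set of curves contained in $\{d(\cdot,x_0)\le R\}$. If $\eta(\mathcal C_R)>0$, the normalized restriction of $\eta$ to $\mathcal C_R$ has marginals bounded by a multiple of $\mu$ and concentrated on a set where $\theta$ is bounded below, so it is a test plan for $\theta\mu$. Multiplying \eqref{eq:wug} for this plan by $\eta(\mathcal C_R)$ we get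
\[
\int_{\mathcal C_R}|f(\gamma_1)-f(\gamma_0)|\,d\eta\le\int_{\mathcal C_R}\int_0^1G(\gamma_r)|\dot\gamma_r|\,dr\,d\eta .
\]
Every curve is bounded, so the sets $\mathcal C_R$ increase to the whole space, and monotone convergence gives \eqref{eq:wug} for $\eta$. Hence $|Df|_\mu\le G$, which proves the claim.

Multiplying a measure by a positive constant changes neither test plans nor gradients. So for $f,g\in W^{1,2}(X,\mu)$ the hypothesis, applied to the normalization of $\theta_l\mu$, gives
\[
\int\theta_l\big(|D(f+g)|_\mu^2+|D(f-g)|_\mu^2-2|Df|_\mu^2-2|Dg|_\mu^2\big)\,d\mu=0 .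
\]
Dominated convergence as $l\to\infty$ gives the parallelogram identity for $\mathrm{Ch}_\mu$.
\end{proof}

\subsection{The asymptotic Lipschitz constant}

By (H2), $q^n_x(\varphi)$ is controlled by the slope of $\varphi$ at points \emph{near} $x$, and the slope is not upper semicontinuous. The quantity that survives as $n\to\infty$ is the \emph{asymptotic Lipschitz constant}
\[
\operatorname{lip}_au(x)=\lim_{r\downarrow0}\mathrm{Lip}(u;B_r(x)),\qquad\operatorname{lip}u\le\operatorname{lip}_au\le\mathrm{Lip}(u).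
\]
It is upper semicontinuous, hence Borel: if $\mathrm{Lip}(u;B_r(x))<c$, then $\operatorname{lip}_au<c$ on $B_{r/2}(x)$.

\begin{lemma}\label{lem:upper}
Assume (H1) and (H2), let $\mu$ be a Borel probability and $\varphi\in V$. Then $\kappa^n\varphi\to\varphi$ in $L^2(\mu)$, and
\[
\limsup_{n\to\infty}\int q^n_x(\varphi)\,d\mu(x)\le\int(\operatorname{lip}_a\varphi)^2\,d\mu .
\]
\end{lemma}

\begin{proof}
The first claim follows from (H1), the bound $|\kappa^n\varphi|\le\|\varphi\|_\infty$ and dominated convergence. Fix $x$ and $r>0$. The function $\chi=(1-d(\cdot,x)/r)^+$ lies in $V$, so $\kappa^n_x(B_r(x))\ge\kappa^n\chi(x)\to\chi(x)=1$ by (H1). On the open ball $B_r(x)$ we have $\operatorname{lip}\varphi\le\mathrm{Lip}(\varphi;B_r(x))$. By (H2),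
\[
q^n_x(\varphi)\le\mathrm{Lip}(\varphi;B_r(x))^2+\mathrm{Lip}(\varphi)^2\,\kappa^n_x(X\setminus B_r(x)).
\]
Letting $n\to\infty$ and then $r\downarrow0$ gives $\limsup_nq^n_x(\varphi)\le\operatorname{lip}_a\varphi(x)^2$. The Borel functions $x\mapsto q^n_x(\varphi)$ are bounded by $\mathrm{Lip}(\varphi)^2$, so the reverse Fatou lemma applies.
\end{proof}

\begin{remark}\label{rem:lipa}
The lemma fails with $\operatorname{lip}$ in place of $\operatorname{lip}_a$. On $\mathbb R$ let $\varphi$ be the distance from $\{0\}\cup\{\pm1/j:j\in\mathbb N\}$ on $[-1,1]$, and $0$ outside. For $\frac1{j+1}\le|x|\le\frac1j$ we have $\varphi(x)\le\frac1{2j(j+1)}\le\frac{|x|}{2j}$, so $\operatorname{lip}\varphi(0)=0$. But $|\varphi'|=1$ a.e.\ on $[-1,1]$, so the forms of Example~\ref{ex:average} have $q^n_0(\varphi)=1$ for all $n$. Take $\mu=\delta_0$.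
\end{remark}

The gap between $\operatorname{lip}_a\varphi$ and $|D\varphi|_\mu$ is closed by the density in energy of Lipschitz functions, which holds in the form with $\operatorname{lip}_a$.
\begin{itemize}
\item[(D)] Let $\mu$ be a finite Borel measure on $X$. For every $f\in W^{1,2}(X,\mu)$ there are $\varphi_j\in V$ with $\varphi_j\to f$ in $L^2(\mu)$ and $\limsup_j\int(\operatorname{lip}_a\varphi_j)^2\,d\mu\le2\,\mathrm{Ch}_\mu(f)$.
\end{itemize}
Indeed, by \cite{AGSD} (see \cite{EB} for another proof) there are Lipschitz $f_j\in L^2(\mu)$ with $f_j\to f$ and $\operatorname{lip}_af_j\to|Df|$ in $L^2(\mu)$. To obtain bounded support, let $\chi_R\in V$ with $0\le\chi_R\le1$, $\mathrm{Lip}(\chi_R)\le1/R$ and $\chi_R=1$ on $B_R(x_0)$, and put $\varphi=\chi_R\,T_N(f_j)$. On any ball $B$ the product rule gives $\mathrm{Lip}(\varphi;B)\le\mathrm{Lip}(f_j;B)+N/R$, so $\operatorname{lip}_a\varphi\le\operatorname{lip}_af_j+N/R$. Choose $N_j$ with $\|T_{N_j}(f_j)-f_j\|_{L^2}\le1/j$, and then $R_j\ge jN_j$ with $\|(1-\chi_{R_j})T_{N_j}(f_j)\|_{L^2}\le1/j$.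 The resulting $\varphi_j$ converge to $f$, and $\|\operatorname{lip}_a\varphi_j\|_{L^2}\le\|\operatorname{lip}_af_j\|_{L^2}+\mu(X)^{1/2}/j$.

\subsection{The parallelogram inequality for the Cheeger energy}

\begin{proof}[Proof of Theorem~\ref{thm:crit}(i)]
By Lemma~\ref{lem:reduction} it suffices to treat $\mu\in\mathcal P_2(X)$. Write $\mathrm{Ch}=\mathrm{Ch}_\mu$ and let $\varphi,\psi\in V$. By (H3) and the parallelogram identity for $q^n_x$, at every point $x$,
\[
\operatorname{lip}(\kappa^n(\varphi+\psi))(x)^2+\operatorname{lip}(\kappa^n(\varphi-\psi))(x)^2\le\Lambda_n\big(q^n_x(\varphi+\psi)+q^n_x(\varphi-\psi)\big)=2\Lambda_n\big(q^n_x(\varphi)+q^n_x(\psi)\big).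
\]
The functions $\kappa^n(\varphi\pm\psi)$ are bounded and Lipschitz and $\mu$ is finite, so (S5) applies:
\[
\mathrm{Ch}(\kappa^n(\varphi+\psi))+\mathrm{Ch}(\kappa^n(\varphi-\psi))\le\Lambda_n\Big(\int q^n_x(\varphi)\,d\mu+\int q^n_x(\psi)\,d\mu\Big).
\]
Let $n\to\infty$. On the left use (S2) and the $L^2$-convergence in Lemma~\ref{lem:upper}; on the right use the second claim of that lemma and $\limsup_n\Lambda_n\le1$. We obtain
\[
\mathrm{Ch}(\varphi+\psi)+\mathrm{Ch}(\varphi-\psi)\le\int(\operatorname{lip}_a\varphi)^2\,d\mu+\int(\operatorname{lip}_a\psi)^2\,d\mu .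
\]
For $f,g\in W^{1,2}(X,\mu)$ apply this to sequences $\varphi_j\to f$, $\psi_j\to g$ given by (D). By (S2) again, $\mathrm{Ch}(f+g)+\mathrm{Ch}(f-g)\le2\,\mathrm{Ch}(f)+2\,\mathrm{Ch}(g)$. This is \eqref{eq:par}, which is trivial when $\mathrm{Ch}(f)$ or $\mathrm{Ch}(g)$ is infinite. By (S1) and Lemma~\ref{lem:par}, $\mathrm{Ch}$ is a quadratic form.
\end{proof}

\section{Heat kernels: proof of Theorem~\ref{thm:main}}\label{sec:heat}

Let $(X,d,m)$ be an $\mathrm{RCD}(K,\infty)$-space. In Example~\ref{ex:average}, (H3) came from commuting the gradient with the average. A metric measure space has no translations, and the substitute is the gradient estimate for the heat flow.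

An \emph{$EVI_K$ flow} of $\mathrm{Ent}_m$ is a locally absolutely continuous curve $(\nu_t)_{t>0}$ in $\mathcal P_2(X)$ such that $\frac{d}{dt}\frac12W_2^2(\nu_t,\sigma)+\frac K2W_2^2(\nu_t,\sigma)\le\mathrm{Ent}_m(\sigma)-\mathrm{Ent}_m(\nu_t)$ for a.e.\ $t$ and every $\sigma$ of finite entropy. The \emph{$L^2(m)$ heat flow} is the gradient flow of $\mathrm{Ch}_m$ in $L^2(m)$. We use the following facts from \cite{AGSR}, \cite{AGMR} (for $\sigma$-finite $m$ with the growth bound (b) and the weak $\mathrm{CD}$ condition (c)) and \cite{AGSB}.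
\begin{itemize}
\item[(R1)] The $EVI_K$ flow $H_t$ of $\mathrm{Ent}_m$ starts from every $\delta_x$, $x\in X$. The map $x\mapsto H_t\delta_x$ is $W_2$-continuous, $H_t\delta_x\ll m$ for $t>0$, and $H_t\delta_x\to\delta_x$ in $W_2$ as $t\downarrow0$.
\item[(R2)] For $f\in L^2\cap L^\infty(m)$ and $t>0$, $P_tf(x):=\int f\,dH_t\delta_x$ is a bounded Lipschitz version of the $L^2(m)$ heat flow of $f$ at time $t$.
\item[(R3)] For $f\in W^{1,2}(X,m)$: $|DP_tf|_m^2\le e^{-2Kt}P_t(|Df|_m^2)$ $m$-a.e.
\item[(R4)] Each $f\in W^{1,2}(X,m)$ with $|Df|_m\le1$ $m$-a.e.\ has a $1$-Lipschitz representative.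
\item[(R5)] $\Gamma(f):=|Df|_m^2$ satisfies the parallelogram identity $m$-a.e.\ for each pair $f,g\in W^{1,2}(X,m)$, and $\Gamma(f,g):=\frac14(\Gamma(f+g)-\Gamma(f-g))$ is bilinear, up to $m$-a.e.\ equality.
\end{itemize}
In Euclidean space with Lebesgue measure $H_t\delta_x$ is the Gaussian centered at $x$ with covariance $2t\,\mathrm{Id}$, and (R3) with $K=0$ is Jensen's inequality $|P_t\nabla f|^2\le P_t|\nabla f|^2$.

For $\varphi,\psi\in V$ we have $\Gamma(\varphi)\le(\operatorname{lip}\varphi)^2$ $m$-a.e.\ by (S5), and $|\Gamma(\varphi,\psi)|\le\frac12(\Gamma(\varphi)+\Gamma(\psi))$ by (R5). So these functions are bounded and vanish a.e.\ outside a bounded set; since $m$ is finite on bounded sets, they lie in $L^2\cap L^\infty(m)$, as does $\varphi$, and (R2) applies to them.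

The estimate (R3) holds $m$-a.e.\ and bounds $|D\cdot|_m$, while (H3) must hold at every point, since $\mu$ may be concentrated on an $m$-null set, and must bound the slope. The tool that converts gradient bounds into metric bounds is (R4), but it needs a constant bound on all of $X$. We therefore freeze the continuous right side of (R3) near $x$ and cut the function off with a cone of the same steepness.

\begin{lemma}\label{lem:pointwise}
For $\varphi\in V$, $t>0$ and every $x\in X$: $\ \operatorname{lip}(P_t\varphi)(x)^2\le e^{-2Kt}P_t(\Gamma(\varphi))(x)$.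
\end{lemma}

\begin{proof}
All gradients are taken with respect to $m$. Let $h=P_t\varphi$, which is bounded, Lipschitz and in $W^{1,2}(X,m)$, and let $G=e^{-Kt}(P_t\Gamma(\varphi))^{1/2}$. Then $G$ is continuous by (R2), and $|Dh|\le G$ a.e.\ by (R3). Fix $x$ and $\epsilon>0$, put $G_0=G(x)+\epsilon$, and choose $R>0$ with $G\le G_0$ on $B_R(x)$. Let $\chi\in V$ with $0\le\chi\le1$ and $\chi=1$ on $B_R(x)$, and put
\[
u_1=\chi\,|h-h(x)|,\qquad u_2=G_0\,(R-d(\cdot,x))^+,\qquad v=\min(u_1,u_2).
\]
All three functions belong to $V$. Almost everywhere on $B_R(x)$, by (S3) and (S1),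
\[
|Du_1|\le|D(\chi h-h(x)\chi)|\le|D(\chi h)|+|h(x)|\,|D\chi|=|Dh|\le G_0 .
\]
Here $|D(\chi h)|=|Dh|$ by (S4), because $\chi h=h$ on the ball, and $|D\chi|\le\operatorname{lip}\chi=0$ on the open ball by (S5). Also $|Du_2|\le G_0$ by (S5). By (S4), $|Dv|\le G_0$ a.e.\ on $B_R(x)$. Outside $B_R(x)$ we have $u_2=0\le u_1$, so $v=0$, and $|Dv|=0$ a.e.\ there by (S4).

By (R4) applied to $v/G_0$, $v$ agrees $m$-a.e.\ with a $G_0$-Lipschitz function $\tilde v$. The set $\{v\ne\tilde v\}$ is open and $m$-null, hence empty because $\operatorname{supp}m=X$. So $v$ is $G_0$-Lipschitz. Since $v(x)=0$, for $0<d(x,y)<R/2$ we get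
\[
v(y)\le G_0\,d(x,y)<G_0\,(R-d(x,y))=u_2(y).
\]
Therefore $v(y)=u_1(y)=|h(y)-h(x)|$, and $|h(y)-h(x)|\le G_0\,d(x,y)$. This gives $\operatorname{lip}h(x)\le G(x)+\epsilon$, and $\epsilon$ is arbitrary.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $t_n\downarrow0$ and put
\begin{equation}\label{eq:heatdata}
\kappa^n_x=H_{t_n}\delta_x,\qquad q^n_x(\varphi,\psi)=\int\Gamma(\varphi,\psi)\,dH_{t_n}\delta_x=P_{t_n}\Gamma(\varphi,\psi)(x),\qquad\Lambda_n=e^{-2Kt_n}.
\end{equation}
Convergence in $W_2$ implies convergence against bounded continuous functions. So by (R1), $x\mapsto\kappa^n_x(O)$ is lower semicontinuous for open $O$, and a monotone class argument shows that the family $(\kappa^n_x)_x$ is Borel. Since $H_{t_n}\delta_x\ll m$, the number $q^n_x(\varphi,\psi)$ is well defined for every $x$. Each bilinearity relation for $\Gamma$ involves finitely many functions and holds $m$-a.e., hence $H_{t_n}\delta_x$-a.e., and it survives integration. So $q^n_x$ is a nonnegative quadratic form on $V$ for every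 $x$, and $x\mapsto q^n_x(\varphi,\psi)$ is continuous by (R2). (H1) follows from $H_t\delta_x\to\delta_x$. (H2) follows from $\Gamma(\varphi)\le(\operatorname{lip}\varphi)^2$ $m$-a.e.\ and $H_{t_n}\delta_x\ll m$. (H3) is (R2) together with Lemma~\ref{lem:pointwise}. Since $\Lambda_n\to1$, Theorem~\ref{thm:crit}(i) applies.
\end{proof}

Each part of Definition~\ref{def:rcd} has a visible role. Condition (d) makes $q^n_x$ quadratic. The curvature bound gives (R3), and its value $K$ is irrelevant because $e^{-2Kt}\to1$. Full support gives a heat kernel at every point in (R1) and turns an a.e.\ statement into a pointwise one in Lemma~\ref{lem:pointwise}; Example~\ref{ex:support} shows that it cannot be dropped.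

\section{Approximating quadratic forms}\label{sec:forms}

If $\limsup_n\Lambda_n=C>1$, the argument of Section~\ref{sec:crit} gives \eqref{eq:par} with the right side multiplied by $C$. This does not exhibit a quadratic form, and for $C\ge2$ it already follows from (S1). To prove part (ii) we build quadratic forms on $L^2(\mu)$ from the $q^n_x$. In this section and the next, $\mu\in\mathcal P_2(X)$, $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ are the norm and inner product of $L^2(\mu)$, $\mathrm{Ch}=\mathrm{Ch}_\mu$, and (H1)--(H3) hold with $\limsup_n\Lambda_n<\infty$.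

\subsection{The forms $E_n$}

The natural energy of $\kappa^n\varphi$ is $\frac12\int q^n_x(\varphi)\,d\mu$. We extend it by the chain rule to $C^1$ functions of finitely many averages. Averages alone would suffice for this section; the extension gives constants zero energy and makes the energy decrease under truncation, and both properties are needed in Section~\ref{sec:dual}.

Fix $n$. A \emph{representation} is a tuple $\mathcal R=(\Psi,\varphi_1,\dots,\varphi_k)$ with $k\ge1$, $\Psi\in C^1(\mathbb R^k)$ and $\varphi_i\in V$. Put $p=(\kappa^n\varphi_1,\dots,\kappa^n\varphi_k)\colon X\to\mathbb R^k$ and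
\[
F_{\mathcal R}=\Psi\circ p,\qquad\varphi_{\mathcal R,x}=\sum_{i=1}^k\partial_i\Psi(p(x))\,\varphi_i\in V,\qquad q_{\mathcal R}(x)=q^n_x(\varphi_{\mathcal R,x}).
\]
The map $p$ is bounded and Lipschitz and $\Psi$ is Lipschitz on a ball containing $p(X)$, so $F_{\mathcal R}$ is bounded and Lipschitz. The function $q_{\mathcal R}(x)=\sum_{i,j}\partial_i\Psi(p(x))\,\partial_j\Psi(p(x))\,q^n_x(\varphi_i,\varphi_j)$ is Borel, and it is bounded because $|q^n_x(\varphi_i,\varphi_j)|\le\mathrm{Lip}(\varphi_i)\mathrm{Lip}(\varphi_j)$ by the Cauchy--Schwarz inequality and (H2). Let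
\[
\mathcal E_n(f)=\inf\Big\{\tfrac12\int q_{\mathcal R}\,d\mu:\ F_{\mathcal R}=f\ \mu\text{-a.e.}\Big\}\qquad(\inf\emptyset=\infty),
\]
and let $E_n(f)=\inf\{\liminf_l\mathcal E_n(f_l):f_l\to f\text{ in }L^2(\mu)\}$ be its lower semicontinuous envelope, the largest lower semicontinuous functional below $\mathcal E_n$. If $E_n(f)<\infty$, there are representations $\mathcal R_l$ with $F_{\mathcal R_l}\to f$ and $\frac12\int q_{\mathcal R_l}\,d\mu\to E_n(f)$; we call such a sequence \emph{optimal} for $f$.

\begin{lemma}\label{lem:forms}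
For each $n$:
\begin{itemize}
\item[(a)] $E_n$ is a convex lower semicontinuous quadratic form;
\item[(b)] $\mathrm{Ch}\le\Lambda_nE_n$;
\item[(c)] $E_n(T_N\circ g)\le E_n(g)$ for all $g\in L^2(\mu)$ and $N>0$;
\item[(d)] $E_n(a)=0$ for constants $a$, and $E_n(\kappa^n\varphi)\le\frac12\int q^n_x(\varphi)\,d\mu(x)$ for $\varphi\in V$.
\end{itemize}
\end{lemma}

\begin{proof}
(d) Take $k=1$ with $\Psi\equiv a$, and with $\Psi(z)=z$, $\varphi_1=\varphi$.

(a) Replacing $\Psi$ by $a\Psi$ gives $\mathcal E_n(af)=a^2\mathcal E_n(f)$ for $a\neq0$, and the same follows for $E_n$. Given $\mathcal R=(\Psi,\varphi_1,\dots,\varphi_k)$ and $\mathcal R'=(\Psi',\varphi_1',\dots,\varphi'_{k'})$, let $\mathcal R\pm\mathcal R'$ consist of the concatenated list of functions and $(z,z')\mapsto\Psi(z)\pm\Psi'(z')$. Then $F_{\mathcal R\pm\mathcal R'}=F_{\mathcal R}\pm F_{\mathcal R'}$ and $\varphi_{\mathcal R\pm\mathcal R',x}=\varphi_{\mathcal R,x}\pm\varphi_{\mathcal R',x}$, so $q_{\mathcal R+\mathcal R'}+q_{\mathcal R-\mathcal R'}=2q_{\mathcal R}+2q_{\mathcal R'}$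 pointwise. If $\mathcal R_l$, $\mathcal R'_l$ are optimal for $f$, $g$, then
\[
E_n(f+g)+E_n(f-g)\le\liminf_l\tfrac12\int\big(q_{\mathcal R_l+\mathcal R'_l}+q_{\mathcal R_l-\mathcal R'_l}\big)\,d\mu=2E_n(f)+2E_n(g).
\]
Lemma~\ref{lem:par} concludes.

(b) Fix $\mathcal R$ and $x$. By differentiability of $\Psi$ at $p(x)$, linearity of $\kappa^n$ and the Lipschitz bound on $p$,
\[
F_{\mathcal R}(y)-F_{\mathcal R}(x)=\kappa^n\varphi_{\mathcal R,x}(y)-\kappa^n\varphi_{\mathcal R,x}(x)+o(d(x,y))\qquad(y\to x).
\]
So $\operatorname{lip}F_{\mathcal R}(x)^2=\operatorname{lip}(\kappa^n\varphi_{\mathcal R,x})(x)^2\le\Lambda_nq_{\mathcal R}(x)$ by (H3), and (S5) gives $\mathrm{Ch}(F_{\mathcal R})\le\frac12\Lambda_n\int q_{\mathcal R}\,d\mu$. Thus $\Lambda_n^{-1}\mathrm{Ch}$ is lower semicontinuous and below $\mathcal E_n$, hence below $E_n$.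

(c) Mollifying $T_N$ gives $S_j\in C^1(\mathbb R)$ with $|S_j'|\le1$ and $S_j\to T_N$ uniformly. Let $E_n(g)<\infty$ and let $\mathcal R_l$ be optimal for $g$. Replacing $\Psi$ by $S_j\circ\Psi$ in $\mathcal R_l$ gives a representation of $S_j\circ F_{\mathcal R_l}$ with density $S_j'(F_{\mathcal R_l})^2q_{\mathcal R_l}\le q_{\mathcal R_l}$. Since $S_j$ is $1$-Lipschitz, $S_j\circ F_{\mathcal R_l}\to S_j\circ g$ in $L^2(\mu)$ as $l\to\infty$, so $E_n(S_j\circ g)\le E_n(g)$. Finally $S_j\circ g\to T_N\circ g$ uniformly, hence in $L^2(\mu)$, and $E_n$ is lower semicontinuous.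
\end{proof}

Part (b) bounds $E_n$ from below and is the only place where the inequality in (H3) enters. The matching upper bound rests on (H1) and (H2).

\begin{proposition}\label{prop:recovery}
For every $f$ with $\mathrm{Ch}(f)<\infty$ there are $f_n\to f$ in $L^2(\mu)$ with $\limsup_nE_n(f_n)\le\mathrm{Ch}(f)$.
\end{proposition}

\begin{proof}[Proof from (D)]
Let $\varphi_j$ be as in (D). By Lemmas~\ref{lem:upper} and~\ref{lem:forms}(d) there are $N_1<N_2<\cdots$ such that $\|\kappa^n\varphi_j-\varphi_j\|\le\frac1j$ and $E_n(\kappa^n\varphi_j)\le\frac12\int(\operatorname{lip}_a\varphi_j)^2\,d\mu+\frac1j$ for $n\ge N_j$. Put $f_n=\kappa^n\varphi_j$ for $N_j\le n<N_{j+1}$, and $f_n=0$ for $n<N_1$.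
\end{proof}

\subsection{$\Gamma$-limits}

A sequence $E_n\colon L^2(\mu)\to[0,\infty]$ \emph{$\Gamma$-converges} to $E$ if $E(f)\le\liminf_nE_n(f_n)$ whenever $f_n\to f$, and every $f$ has a \emph{recovery sequence} $f_n\to f$ with $E_n(f_n)\to E(f)$. A $\Gamma$-limit is lower semicontinuous. Since $L^2(\mu)$ is separable, every sequence has a $\Gamma$-convergent subsequence \cite[Thm.~8.5]{DM}.

\begin{lemma}\label{lem:gamma}
A $\Gamma$-limit $E$ of quadratic forms $E_n$ is a lower semicontinuous quadratic form.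
\end{lemma}

\begin{proof}
We have $E(0)\le\liminf_nE_n(0)=0$. If $f_n$ is a recovery sequence for $f$ and $a\ne0$, then $E(af)\le\liminf_nE_n(af_n)=a^2E(f)$, and the same bound with $1/a$ gives equality. If $f_n,g_n$ are recovery sequences for $f,g$, then
\[
E(f+g)+E(f-g)\le\liminf_n\big(E_n(f_n+g_n)+E_n(f_n-g_n)\big)=\lim_n\big(2E_n(f_n)+2E_n(g_n)\big)=2E(f)+2E(g).
\]
Apply Lemma~\ref{lem:par}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}(ii)]
Let $E$ be the $\Gamma$-limit of a subsequence of $(E_n)$. It is a lower semicontinuous quadratic form by Lemmas~\ref{lem:forms}(a) and~\ref{lem:gamma}. If $\mathrm{Ch}(f)<\infty$, the sequence of Proposition~\ref{prop:recovery}, taken along the subsequence, gives $E(f)\le\mathrm{Ch}(f)$. If $E(f)<\infty$ and $f_n$ is a recovery sequence, then (S2) and Lemma~\ref{lem:forms}(b) give $\mathrm{Ch}(f)\le\liminf_n\mathrm{Ch}(f_n)\le\liminf_n\Lambda_nE_n(f_n)\le C\,E(f)$. If $E(f)=\infty$, then $C\,E(f)=\infty$ because $C>0$.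
\end{proof}

Suppose now that $\limsup_n\Lambda_n\le1$. Then no subsequence is needed. If $f_n\to f$, then $\mathrm{Ch}(f)\le\liminf_n\Lambda_nE_n(f_n)\le\liminf_nE_n(f_n)$. Together with Proposition~\ref{prop:recovery} (and the constant sequence when $\mathrm{Ch}(f)=\infty$) this says that $E_n$ $\Gamma$-converges to $\mathrm{Ch}$. By Lemma~\ref{lem:gamma}, $\mathrm{Ch}$ is a quadratic form, and Lemma~\ref{lem:reduction} gives Theorem~\ref{thm:crit}(i) a second time. For the data \eqref{eq:heatdata}, with an arbitrary sequence $t_n\downarrow0$, we obtain a description of the energy through the heat flow of $m$.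

\begin{corollary}\label{cor:gamma}
Let $(X,d,m)$ be an $\mathrm{RCD}(K,\infty)$-space and $\mu\in\mathcal P_2(X)$. For $t>0$ let $E^t$ be the $L^2(\mu)$-lower semicontinuous envelope of
\[
f\ \longmapsto\ \inf\ \frac12\int P_t\Big[\Gamma\Big(\sum_i\partial_i\Psi(p(x))\,\varphi_i\Big)\Big](x)\,d\mu(x),
\]
where the infimum is over $k\ge1$, $\Psi\in C^1(\mathbb R^k)$ and $\varphi_1,\dots,\varphi_k\in V$ with $\Psi\circ p=f$ $\mu$-a.e.\ for $p=(P_t\varphi_1,\dots,P_t\varphi_k)$. Then each $E^t$ is a quadratic form, and $E^{t_n}$ $\Gamma$-converges to $\mathrm{Ch}_\mu$ in $L^2(\mu)$ for every sequence $t_n\downarrow0$.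
\end{corollary}

\section{Recovery sequences by Wasserstein duality}\label{sec:dual}

We prove Proposition~\ref{prop:recovery} again without (D). With Section~\ref{sec:forms} this gives a proof of Theorems~\ref{thm:crit} and~\ref{thm:main} that does not use (D).

The proposition bounds $\mathrm{Ch}(f)$ from below, and by the definition \eqref{eq:wug} such bounds come from test plans. So we must manufacture a test plan out of the forms $E_n$. The Euclidean picture suggests how. Suppose $g$ is smooth and $\zeta$ is a function with $|\zeta|\le M$ and $\int\zeta h\,d\mu=\int\langle\nabla g,\nabla h\rangle\,d\mu$ for all smooth $h$. Then $\mu_\tau=(1+\tau\zeta)\mu$ satisfies $\frac{d}{d\tau}\int h\,d\mu_\tau=\int\langle\nabla h,v_\tau\rangle\,d\mu_\tau$ with $v_\tau=\nabla g/(1+\tau\zeta)$, and $\int|v_\tau|^2\,d\mu_\tau\le(1-\tau M)^{-1}\int|\nabla g|^2\,d\mu$. Thus the segment $(\mu_\tau)$ is formally a motion of mass whose squared speed is bounded by about twice the energy of $g$. We take for $g$ a resolvent of $E_n$, estimate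 the speed by Kantorovich duality, and lift the limit curve to a measure on paths.

\subsection{Hopf--Lax semigroup, duality and lifting}

We use two further published facts.
\begin{itemize}
\item[(HL)] \cite[Sect.~3]{AGSI} For bounded Lipschitz $\varphi$ let $Q_s\varphi(x)=\inf_y\{\varphi(y)+\frac{d^2(x,y)}{2s}\}$ for $s>0$, and $Q_0\varphi=\varphi$. Then $|Q_s\varphi|\le\|\varphi\|_\infty$, $\mathrm{Lip}(Q_s\varphi)\le2\,\mathrm{Lip}(\varphi)$, and $s\mapsto Q_s\varphi(x)$ is Lipschitz on $[0,1]$ uniformly in $x$. For all $x$ and $s>0$ the right derivative exists and $\partial_s^+Q_s\varphi(x)\le-\frac12\operatorname{lip}(Q_s\varphi)(x)^2$.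
\item[(L)] \cite{Lis} A curve $(\mu_\tau)_{\tau\in[0,\varepsilon]}$ in $(\mathcal P_2(X),W_2)$ that is absolutely continuous with $L^2$ speed $|\dot\mu_\tau|$ has the form $\mu_\tau=(e_\tau)_\#\eta$ for a probability $\eta$ on $C([0,\varepsilon];X)$, concentrated on $AC^2$ curves, with $\int|\dot\gamma_\tau|^2\,d\eta=|\dot\mu_\tau|^2$ for a.e.\ $\tau$.
\end{itemize}
The inequality in (HL) involves the slope, and this is why (H2) is stated with $\operatorname{lip}$ although Section~\ref{sec:crit} needed only $\operatorname{lip}_a$.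

Our hypotheses concern functions in $V$ only, so we need $Q_s$ to preserve $V$ and the duality formula to hold with potentials in $V$. Let $0\ne\varphi\in V$, $s\in(0,1]$, and $d(x,\operatorname{supp}\varphi)\ge\sqrt{2\|\varphi\|_\infty}$. Then $Q_s\varphi(x)\le\varphi(x)=0$. Also $\varphi(y)+\frac{d^2(x,y)}{2s}\ge0$ for all $y$: it is at least $-\|\varphi\|_\infty+\|\varphi\|_\infty/s$ on $\operatorname{supp}\varphi$, and $\varphi(y)=0$ elsewhere. So $Q_s\varphi(x)=0$, and $Q_s\varphi\in V$.

\begin{lemma}\label{lem:duality}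
For Borel probabilities $\nu_0,\nu_1$ on $X$,
\[
\tfrac12W_2^2(\nu_0,\nu_1)=\sup_{\varphi\in V}\Big\{\int Q_1\varphi\,d\nu_1-\int\varphi\,d\nu_0\Big\}\in[0,\infty].
\]
In particular, if $\int\varphi\,d\nu^n_i\to\int\varphi\,d\nu_i$ for all $\varphi\in V$ and $i=0,1$, then $W_2(\nu_0,\nu_1)\le\liminf_nW_2(\nu_0^n,\nu_1^n)$.
\end{lemma}

\begin{proof}
Integrating $Q_1\varphi(x)-\varphi(y)\le\frac12d^2(x,y)$ against a coupling gives ``$\ge$''. By Kantorovich duality the left side is the supremum of $\int\psi\,d\nu_1-\int\varphi\,d\nu_0$ over bounded continuous $\varphi,\psi$ with $\psi(x)-\varphi(y)\le\frac12d^2(x,y)$. Given such a pair, put $\tilde\varphi(y)=\sup_x\{\psi(x)-\frac12d^2(x,y)\}$. Then $\tilde\varphi\le\varphi$, $\psi\le Q_1\tilde\varphi$ and $-\|\psi\|_\infty\le\psi\le\tilde\varphi\le\|\psi\|_\infty$, so the pair $(\tilde\varphi,Q_1\tilde\varphi)$ does at least as well.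

The function $\tilde\varphi$ is Lipschitz. If $d(y,y')\ge1$, the increment is at most $2\|\psi\|_\infty d(y,y')$. If $d(y,y')\le1$, let $\delta\in(0,\frac12]$ and pick $x$ with $\psi(x)-\frac12d^2(x,y)\ge\tilde\varphi(y)-\delta$. Then $d^2(x,y)\le4\|\psi\|_\infty+2\delta$, so $d(x,y)\le L:=2\|\psi\|_\infty^{1/2}+1$ and $d(x,y')\le L+1$. Hence
\[
\tilde\varphi(y)-\tilde\varphi(y')\le\delta+\tfrac12\big(d^2(x,y')-d^2(x,y)\big)\le\delta+\tfrac12(2L+1)\,d(y,y'),
\]
and we let $\delta\downarrow0$.

So pairs $(\varphi,Q_1\varphi)$ with $\varphi$ bounded and Lipschitz suffice. Since $Q_1(\varphi+c)=Q_1\varphi+c$ and the $\nu_i$ are probabilities, we may assume $\varphi\le0$. With cutoffs $\chi_R\in V$, $0\le\chi_R\le1$, $\chi_R\to1$ pointwise, the functions $\varphi_R=\chi_R\varphi\in V$ satisfy $\varphi_R\ge\varphi$. Hence $Q_1\varphi_R\ge Q_1\varphi$, while $\int\varphi_R\,d\nu_0\to\int\varphi\,d\nu_0$. This proves ``$\le$''. The last claim holds because $\varphi$ and $Q_1\varphi$ both lie in $V$, so each term in the supremum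 passes to the limit.
\end{proof}

\subsection{Resolvents}

Fix $f\in L^\infty(\mu)$, $M_0>0$ with $|f|\le M_0$, and $\lambda>0$. By Lemma~\ref{lem:forms}(a) the functional $g\mapsto E_n(g)+\frac1{2\lambda}\|g-f\|^2$ is strictly convex, lower semicontinuous, coercive and finite at $0$, so it has a unique minimizer $g_n=g_n^\lambda$. Put
\[
\zeta_n=(f-g_n)/\lambda,\qquad c_n=(2E_n(g_n))^{1/2},\qquad M=2M_0/\lambda .
\]

\begin{lemma}\label{lem:resolvent}
We have $|\zeta_n|\le M$ a.e., $E_n(g_n)\le\|f\|^2/2\lambda$, $\langle\zeta_n,g_n\rangle=2E_n(g_n)$, $\int\zeta_n\,d\mu=0$, and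
\begin{equation}\label{eq:dualbound}
\Big|\int\zeta_n\,\kappa^n\varphi\,d\mu\Big|\le c_n\Big(\int q^n_x(\varphi)\,d\mu(x)\Big)^{1/2}\qquad\text{for all }\varphi\in V .
\end{equation}
\end{lemma}

\begin{proof}
Write $g,\zeta,c,E$ without the index. Since $|f|\le M_0$, we have $|T_{M_0}g-f|\le|g-f|$, and $E(T_{M_0}g)\le E(g)$ by Lemma~\ref{lem:forms}(c). By uniqueness $g=T_{M_0}g$, so $|g|\le M_0$ and $|\zeta|\le M$. Comparison with $0$ gives $E(g)\le\|f\|^2/2\lambda$. Comparing $g$ with $g+s(h-g)$ for $s\in(0,1)$ and using convexity,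
\[
0\le s\big(E(h)-E(g)\big)-s\langle\zeta,h-g\rangle+\tfrac{s^2}{2\lambda}\|h-g\|^2 .
\]
Dividing by $s$ and letting $s\downarrow0$ gives
\begin{equation}\label{eq:subgrad}
E(h)\ge E(g)+\langle\zeta,h-g\rangle\qquad\text{for all }h\in L^2(\mu).
\end{equation}
With $h=ag$ this reads $(a^2-1)E(g)\ge(a-1)\langle\zeta,g\rangle$; dividing by $a-1$ and letting $a\to1$ from both sides gives $\langle\zeta,g\rangle=2E(g)$. Now \eqref{eq:subgrad} becomes $\langle\zeta,h\rangle-E(h)\le E(g)=\frac12c^2$ for all $h$. For a constant $h=a$, Lemma~\ref{lem:forms}(d) gives $a\int\zeta\,d\mu\le\frac12c^2$ for all $a\in\mathbb R$, so $\int\zeta\,d\mu=0$. For $h=a\kappa^n\varphi$ it gives $a\int\zeta\,\kappa^n\varphi\,d\mu\le\frac12c^2+\frac{a^2}2\int q^n_x(\varphi)\,d\mu$ for all $a\in\mathbb R$, and optimizing in $a$ yields \eqref{eq:dualbound}.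
\end{proof}

\subsection{The Wasserstein estimate}

Let $0<\varepsilon<1/M$. For $\tau\in[0,\varepsilon]$ the measure $\mu^n_\tau=(1+\tau\zeta_n)\mu$ is a probability, by Lemma~\ref{lem:resolvent}, and $(1-\varepsilon M)\mu\le\mu^n_\tau\le(1+\varepsilon M)\mu$. The bound \eqref{eq:dualbound} tests $\zeta_n$ only against averages $\kappa^n\varphi$, so it does not control the speed of $(\mu^n_\tau)$. It does control the averaged curve $\sigma^n_\tau=\kappa^n\mu^n_\tau$, because $\frac{d}{d\tau}\int\varphi\,d\sigma^n_\tau=\int\zeta_n\kappa^n\varphi\,d\mu$, and (H2) bounds the right side of \eqref{eq:dualbound} by the slope of $\varphi$ in $L^2(\sigma^n_\tau)$.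

\begin{lemma}\label{lem:wass}
For $0\le a<b\le\varepsilon$: $\ W_2(\sigma^n_a,\sigma^n_b)\le c_n(1-\varepsilon M)^{-1/2}(b-a)$.
\end{lemma}

\begin{proof}
Fix $n$ and write $\sigma_\tau=\sigma^n_\tau$. Let $\ell=b-a$, $\varphi\in V$, $u_s=Q_s\varphi\in V$, $\tau(s)=a+s\ell$ and $\Phi(s)=\int u_s\,d\sigma_{\tau(s)}$ for $s\in[0,1]$. The signed measure $\omega=\kappa^n(\zeta_n\mu)$ is finite and $\sigma_\tau=\sigma_0+\tau\omega$. By (HL), $s\mapsto u_s$ is bounded and Lipschitz in the uniform norm, so $\Phi(s)=\int u_s\,d\sigma_0+\tau(s)\int u_s\,d\omega$ is Lipschitz. For $s\in(0,1)$ and small $h>0$, since $\sigma_{\tau(s+h)}=\sigma_{\tau(s)}+\ell h\,\omega$,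
\[
\frac{\Phi(s+h)-\Phi(s)}h=\int\frac{u_{s+h}-u_s}h\,d\sigma_{\tau(s)}+\ell\int(u_{s+h}-u_s)\,d\omega+\ell\int u_s\,d\omega .
\]
The difference quotients are uniformly bounded and converge pointwise to $\partial_s^+u_s$, and the middle term tends to $0$. So wherever $\Phi$ is differentiable,
\[
\Phi'(s)=-\tfrac12D_s+\ell\int\zeta_n\,\kappa^nu_s\,d\mu,\qquad D_s:=-2\int\partial_s^+u_s\,d\sigma_{\tau(s)}\ge\int(\operatorname{lip}u_s)^2\,d\sigma_{\tau(s)} .
\]
From $\mu\le(1-\varepsilon M)^{-1}\mu^n_{\tau(s)}$ and (H2),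
\[
(1-\varepsilon M)\int q^n_x(u_s)\,d\mu\le\int\kappa^n\big((\operatorname{lip}u_s)^2\big)\,d\mu^n_{\tau(s)}=\int(\operatorname{lip}u_s)^2\,d\sigma_{\tau(s)}\le D_s .
\]
With $A=\ell c_n(1-\varepsilon M)^{-1/2}$, \eqref{eq:dualbound} gives $\Phi'(s)\le-\frac12D_s+AD_s^{1/2}\le\frac12A^2$ for a.e.\ $s$. Integrating, $\int Q_1\varphi\,d\sigma_b-\int\varphi\,d\sigma_a=\Phi(1)-\Phi(0)\le\frac12A^2$, and Lemma~\ref{lem:duality} gives $W_2(\sigma_a,\sigma_b)\le A$.
\end{proof}

\subsection{The key inequality}

Taking $h=f$ in \eqref{eq:subgrad} gives $\frac1\lambda\|f-g_n\|^2+E_n(g_n)\le E_n(f)$, where the right side may be infinite. The next lemma replaces it, in the limit, by $\mathrm{Ch}(f)$.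

\begin{lemma}\label{lem:key}
If $f$ is bounded and $\mathrm{Ch}(f)<\infty$, then for every $\lambda>0$
\[
\limsup_{n\to\infty}\Big(\tfrac1\lambda\|f-g_n^\lambda\|^2+E_n(g_n^\lambda)\Big)\le\mathrm{Ch}(f).
\]
\end{lemma}

\begin{proof}
By the bounds of Lemma~\ref{lem:resolvent} we may pass to a subsequence that realizes the $\limsup$ and along which $\|f-g_n\|^2\to\alpha$, $E_n(g_n)\to\beta$ and $\zeta_n\to\zeta$ weakly in $L^2(\mu)$. Then $|\zeta|\le M$ a.e., since $\{|\cdot|\le M\}$ is closed and convex, and $\int\zeta\,d\mu=0$. Let $0<\varepsilon<1/M$. For $\tau\in[0,\varepsilon]$, $\mu_\tau=(1+\tau\zeta)\mu$ is a probability with $\mu_\tau\le(1+\varepsilon M)\mu$, so $\mu_\tau\in\mathcal P_2(X)$; this is where the second moment of $\mu$ is used. For $\varphi\in V$, the strong convergence $\kappa^n\varphi\to\varphi$ of Lemma~\ref{lem:upper} and the weak convergence of $\zeta_n$ give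
\[
\int\varphi\,d\sigma^n_\tau=\int\kappa^n\varphi\,(1+\tau\zeta_n)\,d\mu\ \to\ \int\varphi\,d\mu_\tau .
\]
By Lemmas~\ref{lem:duality} and~\ref{lem:wass} and $c_n^2\to2\beta$,
\[
W_2(\mu_a,\mu_b)\le(2\beta)^{1/2}(1-\varepsilon M)^{-1/2}|b-a|,\qquad a,b\in[0,\varepsilon].
\]
By (L) there is $\eta$ on $C([0,\varepsilon];X)$ with $(e_\tau)_\#\eta=\mu_\tau\le(1+\varepsilon M)\mu$ and $\int|\dot\gamma_\tau|^2\,d\eta\le2\beta/(1-\varepsilon M)$ for a.e.\ $\tau$. After the linear change of time $\tau=\varepsilon r$ it is a test plan for $\mu$, and both sides of \eqref{eq:wug} are invariant under this change. With Young's inequality $ab\le\frac12a^2+\frac12b^2$,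
\begin{align*}
\varepsilon\int\zeta f\,d\mu&=\int f\,d\mu_\varepsilon-\int f\,d\mu_0\le\int_0^\varepsilon\!\!\int|Df|(\gamma_\tau)|\dot\gamma_\tau|\,d\eta\,d\tau\\
&\le\int_0^\varepsilon\Big(\tfrac12\int|Df|^2\,d\mu_\tau+\tfrac12\int|\dot\gamma_\tau|^2\,d\eta\Big)d\tau\le\varepsilon\Big((1+\varepsilon M)\,\mathrm{Ch}(f)+\frac\beta{1-\varepsilon M}\Big).
\end{align*}
Neither $\zeta$ nor $\beta$ depends on $\varepsilon$. Dividing by $\varepsilon$ and letting $\varepsilon\downarrow0$ gives $\int\zeta f\,d\mu\le\mathrm{Ch}(f)+\beta$. On the other hand, by Lemma~\ref{lem:resolvent},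
\[
\int\zeta f\,d\mu=\lim_n\big(\langle\zeta_n,f-g_n\rangle+\langle\zeta_n,g_n\rangle\big)=\lim_n\Big(\tfrac1\lambda\|f-g_n\|^2+2E_n(g_n)\Big)=\frac\alpha\lambda+2\beta .
\]
Hence $\alpha/\lambda+\beta\le\mathrm{Ch}(f)$.
\end{proof}

\begin{proof}[Second proof of Proposition~\ref{prop:recovery}]
Let $\mathrm{Ch}(f)<\infty$. The truncation $f^j=T_j\circ f$ is bounded, $\mathrm{Ch}(f^j)\le\mathrm{Ch}(f)$ by (S3), and $f^j\to f$ in $L^2(\mu)$. Let $g_{n,j}$ be the resolvent of $f^j$ for $E_n$ with $\lambda=1/j$. By Lemma~\ref{lem:key} there are $N_1<N_2<\cdots$ with $j\|f^j-g_{n,j}\|^2+E_n(g_{n,j})\le\mathrm{Ch}(f)+\frac1j$ for $n\ge N_j$. In particular $\|f^j-g_{n,j}\|^2\le\frac1j(\mathrm{Ch}(f)+1)$ and $E_n(g_{n,j})\le\mathrm{Ch}(f)+\frac1j$. Put $f_n=g_{n,j}$ for $N_j\le n<N_{j+1}$, and $f_n=0$ for $n<N_1$.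
\end{proof}

\section{Subsets, rigidity and the support of the measure}\label{sec:cons}

Universal infinitesimal Hilbertianity passes to closed subsets, even those that are $m$-null and carry no curvature bound.

\begin{corollary}\label{cor:subsets}
If $Y$ is a closed subset of an $\mathrm{RCD}(K,\infty)$-space $X$, then $Y$ with the restricted distance is universally infinitesimally Hilbertian.
\end{corollary}

\begin{proof}
Let $\mu$ be a Radon measure on $Y$ finite on bounded sets, extended to $X$ by $\mu(X\setminus Y)=0$; the extension is finite on bounded subsets of $X$. If $\eta$ is a test plan for $\mu$ in $X$, then $\eta(\gamma_r\notin Y)\le C\mu(X\setminus Y)=0$ for each $r$. So $\eta$-a.e.\ curve lies in $Y$ at all rational times, hence at all times because $Y$ is closed. Metric speeds in $Y$ and in $X$ agree. Thus $\mu$ has the same test plans in $X$ and in $Y$, and $W^{1,2}(Y,\mu)=W^{1,2}(X,\mu)$ with equal norms. Apply Theorem~\ref{thm:main}.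
\end{proof}

\begin{corollary}\label{cor:rigid}
If a nonempty open subset $U$ of a finite-dimensional normed space $(\mathbb R^k,\|\cdot\|)$ embeds isometrically into an $\mathrm{RCD}(K,\infty)$-space, then $\|\cdot\|$ is Euclidean.
\end{corollary}

\begin{proof}
Let $B\subset U$ be a closed Euclidean ball of positive radius. Its image is compact, hence closed. By Corollary~\ref{cor:subsets}, $W^{1,2}(B,\mathcal L^k)$ for the distance $\|\cdot\|$ is a Hilbert space, and Lemma~\ref{lem:linear} with $Z=B$ applies.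
\end{proof}

\begin{example}[Full support cannot be dropped]\label{ex:support}
Let $X=(\mathbb R^2,\|\cdot\|_\infty)$ and let $m=\mathcal H^1$ restricted to the line $Y=\mathbb R\times\{0\}$. Then $(Y,m)$ is isometric to $\mathbb R$ with Lebesgue measure, an $\mathrm{RCD}(0,\infty)$-space, and every requirement of Definition~\ref{def:rcd} with $K=0$ holds for $(X,m)$ except $\operatorname{supp}m=X$. Indeed, $m(B_r(0))=2r$. Measures of finite entropy are concentrated on $Y$, their couplings are concentrated on $Y\times Y$, and so $W_2$-geodesics in $\mathcal P_2(Y)$ are $W_2$-geodesics in $\mathcal P_2(X)$, which gives (c). And $W^{1,2}(X,m)=W^{1,2}(Y,m)$ by the proof of Corollary~\ref{cor:subsets}, which gives (d). Now let $\mu$ be $\mathcal L^2$ restricted to a closed Euclidean ball, $f=x_1$ and $g=x_2$. The dual norm is the $\ell^1$ norm, so Lemma~\ref{lem:linear} gives $|D(f\pm g)|=2$ and $|Df|=|Dg|=1$ a.e. Since $4+4\ne2+2$, the space $W^{1,2}(X,\mu)$ is not Hilbert.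
\end{example}

\begin{thebibliography}{9}

\bibitem{AGMR} Ambrosio, Gigli, Mondino, Rajala, Trans. AMS 367 (2015).

\bibitem{AGSD} Ambrosio, Gigli, Savar\'e, Rev. Mat. Iberoam. 29 (2013).

\bibitem{AGSI} Ambrosio, Gigli, Savar\'e, Invent. Math. 195 (2014).

\bibitem{AGSR} Ambrosio, Gigli, Savar\'e, Duke Math. J. 163 (2014).

\bibitem{AGSB} Ambrosio, Gigli, Savar\'e, Ann. Probab. 43 (2015).

\bibitem{DM} Dal Maso, \emph{An Introduction to $\Gamma$-convergence}.

\bibitem{EB} Eriksson-Bique, Calc. Var. PDE 62 (2023).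

\bibitem{Lis} Lisini, Calc. Var. PDE 28 (2007).

\bibitem{NPS} Jes\'us N\'u\~nez-Zimbr\'on, Enrico Pasqualetto, Elefterios Soultanis, \emph{Spaces with Riemannian curvature bounds are universally infinitesimally Hilbertian}, arXiv:2508.05483 (2025).

\end{thebibliography}
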